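# Locally proportional cake cutting with polynomially many queries

## 1. Slivers shaved from equal cells

Take the cake $[0,1]$ and $n$ agents. Agent $j$ values pieces of cake by a probability measure $v_j$ without atoms. Let agent 1 cut the cake into $N$ intervals $C_1,\dots,C_N$, which we call cells, each worth exactly $1/N$ to her. For the other agents the cells are not exactly equal. Put
$$e_j(k)=v_j(C_k)-\tfrac1N,\qquad \delta_j=\max_k|e_j(k)| .$$
So $\delta_1=0$. Suppose that all the $\delta_j$ are small. Some may be zero, and those that are positive may have wildly different and unpredictable sizes: one may be $10^{-3}/N$ and another $10^{-1000000}/N$.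

Fix a small number $\theta>0$. In the cell $C_k$, with left endpoint $a_k$, let each agent $j$ with $\delta_j>0$ mark a point $y_{jk}$ such that $[a_k,y_{jk}]$ is worth exactly
$$\tau_j=\delta_j/\theta$$
to her, and shave off
$$X_k=[a_k,\max_j y_{jk}] .$$
This $X_k$ is the sliver of $C_k$. It has two features.

* Every agent $j$ with $\delta_j>0$ values $X_k$ at least at $\delta_j/\theta$. So for each agent, *measured in her own unit*, a sliver is much larger than the error of a cell.
* The agent whose mark is farthest to the right values $X_k$ at exactly $\delta_j/\theta$. By pigeonhole there is one agent $j^*$ for whom this happens in at least $N/n$ cells.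

*Example.* Let $n=2$, $N=2$, let $v_1$ be uniform, and let $v_2$ have density $1+2\delta$ on $[0,\frac12]$ and $1-2\delta$ on $[\frac12,1]$. The cells are the two halves, $e_2=(\delta,-\delta)$, and $\delta_2=\delta$. If $\delta/\theta<\frac14$, the slivers are $X_1=[0,\frac{\delta/\theta}{1+2\delta}]$ and $X_2=[\frac12,\frac12+\frac{\delta/\theta}{1-2\delta}]$, both tight for $j^*=2$.

What are slivers for? We want to satisfy, for each agent, one linear inequality comparing her piece with the pieces of certain other agents. An assignment of whole cells in which every agent gets equally many nearly satisfies all these inequalities; what goes wrong is of the order of the $\delta_j$. The slivers are the material with which we repair it. Look at how the agents value the slivers, each in her own scale. If they disagree noticeably, then distributing the slivers according to taste gives every interested agent a profit, and this profit beats the errors $\delta_j$ because the slivers do. If they nearly agree, then small portions of sliver have a common price and work as money. With money one can compensate the agents who lose in the cell assignment,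 provided the assignment has a positive total surplus. The tightness for $j^*$ guarantees that such an assignment exists.

The rest of the lecture says precisely which inequalities are meant, and makes both alternatives quantitative.

## 2. Local proportionality in the Robertson–Webb model

**Definition (model).** The cake is $[0,1]$. Each of $n$ agents has a valuation $v_i$, a non-atomic probability measure on $[0,1]$. An algorithm learns about the valuations only through two kinds of queries: $\mathrm{Eval}_i(x,y)$ returns $v_i([x,y])$, and $\mathrm{Cut}_i(x,\alpha)$ returns a point $y$ with $v_i([x,y])=\alpha$. Only queries are counted; all other computation with the real numbers obtained is free. An allocation gives agent $i$ a piece $A_i$; the pieces are disjoint finite unions of intervals and together make up the cake. The query complexity of a fairness notion is the worst-case number of queries needed to output an allocation satisfying it.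

We ask a Cut query only when we know that the required value is available to the right of $x$. Since points have value $0$, we do not care who gets endpoints of intervals.

*Example.* To cut the cake into $N$ intervals of equal value to agent 1, ask $\mathrm{Cut}_1(0,t/N)$ for $t=1,\dots,N-1$.

**Definition (local proportionality).** Let $G$ be an undirected simple graph on the agents, given as part of the input, and let $N(i)$ be the set of neighbors of $i$. An allocation is locally proportional if every agent $i$ with $N(i)\ne\emptyset$ satisfies
$$v_i(A_i)\ \ge\ \frac1{|N(i)|}\sum_{j\in N(i)}v_i(A_j).$$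

*Example.* On the path $1-2-3$ the conditions are $v_1(A_1)\ge v_1(A_2)$, $v_3(A_3)\ge v_3(A_2)$ and $2v_2(A_2)\ge v_2(A_1)+v_2(A_3)$. The last one says $v_2(A_2)\ge\frac13$. Nothing is said about what agent 1 thinks of $A_3$.

If $G$ is complete, the condition reads $v_i(A_i)\ge\frac{1-v_i(A_i)}{n-1}$, that is, $v_i(A_i)\ge\frac1n$, which is ordinary proportionality. If an allocation is envy-free, meaning $v_i(A_i)\ge v_i(A_j)$ for all $i,j$, then it is locally proportional for every $G$, because an average of numbers that are at most $v_i(A_i)$ is at most $v_i(A_i)$. Envy-free allocations always exist, so locally proportional allocations always exist. The issue is to find one with few queries. The following is known: proportionality has query complexity $\Theta(n\log n)$; envy-freeness has query complexity $\Omega(n^2)$, and no polynomial upper bound is known for it; local proportionality requires $\Omega(n^2)$ queries in the worst case over $G$ and the valuations. The question whether polynomially many queries suffice for local proportionality comes from Jamie Tucker-Foltz, "Thou Shalt Covet The Average Of Thy Neighbors' Cakes", arXiv:2106.11178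 (2021). The answer is yes.

**Theorem 1.** For every undirected simple graph $G$ on $n$ agents and all non-atomic valuations, a locally proportional allocation of the whole cake can be found with $O(n^{57})$ Robertson–Webb queries.

So the query complexity lies between $\Omega(n^2)$ and $O(n^{57})$. The exponent has not been optimized.

## 3. Stars, and a path on four vertices

For a single edge, local proportionality says that each of the two agents gets at least half of the cake in her own view. Cut-and-choose does this.

This extends to stars. Let agent $c$ be adjacent to all other $n-1$ agents, with no other edges. Let $c$ cut the cake into $n$ intervals of equal value to her; let the leaves, one after the other, take their favorite remaining interval; let $c$ take the last one. Agent $c$ values everything at $\frac1n$, so her condition holds with equality. Each leaf only compares herself with $c$, and when she chose, the interval that $c$ finally received was available. This uses $n-1$ cuts and at most $n(n-1)$ evaluations.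

On the path $1-2-3-4$ this breaks down. Suppose agent 2 cuts the cake into four intervals that are worth $\frac14$ each to her, and suppose the others value these intervals as follows:
$$v_1=(0,\tfrac13,\tfrac13,\tfrac13),\qquad v_3=v_4=(1,0,0,0).$$
No assignment of one interval to each agent is locally proportional. If 1 gets the first interval, then she values hers at $0$ and that of agent 2 at $\frac13$. If 2 or 4 gets it, agent 3 has $0$ and would need at least $\frac12$. If 3 gets it, agent 4 has $0$ and would need at least $1$. Agents 3 and 4 compare themselves with each other, so no order of choosing makes both content. We must use the agents' disagreement (here between agent 1 and agents 3, 4) in a more flexible way.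

## 4. The Laplacian and three properties of it

If $G$ is disconnected, give the whole cake to one connected component. Agents outside it compare $0$ with $0$, and inside it only edges of the component matter. So let $G$ be connected on $V=\{1,\dots,n\}$. If $n=1$ there is nothing to do, so let $n\ge2$.

Let $L$ be the Laplacian of $G$: $L_{jj}=d_j$ is the degree of $j$, $L_{jl}=-1$ if $jl$ is an edge, and $L_{jl}=0$ otherwise. For an allocation $A$ put
$$h_j(A)=\sum_lL_{jl}v_j(A_l)=d_jv_j(A_j)-\sum_{l\in N(j)}v_j(A_l).$$
The goal is $h_j(A)\ge0$ for all $j$. Each inequality involves only the measure $v_j$ of one agent, so *each agent may use her own unit of value*. This will be used constantly.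

We also use $h_j$ for partial allocations. If $\sigma$ assigns the members $D$ of a finite family of disjoint sets to agents, then $h_j(\sigma)=\sum_DL_{j\sigma(D)}v_j(D)$. This is additive over families. For a vector $g$ write $\operatorname{osc}(g)=\max g-\min g$; for example $\operatorname{osc}(1,0,-2)=3$.

The proof uses only the following three properties of $L$, where $c$ is a constant with $0<c\le1$.

* (L1) $L_{jl}\le0$ for $j\ne l$, and $0\le L_{jj}\le n$.
* (L2) All row sums and all column sums of $L$ are $0$.
* (L3) For all $g\in\mathbb R^n$: $\max_l(Lg)_l\ge c\operatorname{osc}(g)$ and $\max_l(L^Tg)_l\ge c\operatorname{osc}(g)$.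

**Lemma 2.** The Laplacian of a connected graph on $n\ge2$ vertices satisfies (L1)–(L3) with $c=1/n^2$.

*Proof.* (L1) and (L2) are clear. For (L3), note $L=L^T$, and let $m=\max_l(Lg)_l$. Since $\sum_l(Lg)_l=0$, we have $m\ge0$, and subtracting the constant $\min g$ from $g_l$ changes nothing in
$$g^TLg=\sum_l(g_l-\min g)(Lg)_l\le n\,m\operatorname{osc}(g).$$
On the other hand $g^TLg=\sum_{ij\in E}(g_i-g_j)^2$. Take a path of length at most $n-1$ from a vertex where $g$ is maximal to one where it is minimal. The differences along the path add up to $\operatorname{osc}(g)$, so by Cauchy–Schwarz the sum of their squares is at least $\operatorname{osc}(g)^2/(n-1)$. Hence $m\ge\operatorname{osc}(g)/(n(n-1))\ge\operatorname{osc}(g)/n^2$ (trivially if $\operatorname{osc}(g)=0$). $\square$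

*Example.* For the path $1-2-3$,
$$L=\begin{pmatrix}1&-1&0\\-1&2&-1\\0&-1&1\end{pmatrix},\qquad L(1,0,0)^T=(1,-1,0)^T,$$
and indeed $\max=1\ge\frac19\operatorname{osc}(1,0,0)=\frac19$.

We record consequences of (L1)–(L3). By (L1) and (L2), $\sum_l|L_{jl}|=2L_{jj}\le2n$ and $\sum_j|L_{jl}|\le2n$, and every single entry satisfies $|L_{jl}|\le n$. By (L3), $Lg=0$ forces $\operatorname{osc}(g)=0$, so $\ker L=\mathbb R\mathbf 1$. The rank of $L$ is therefore $n-1$, and as column sums vanish, the image of $L$ is exactly $\{z:\sum_jz_j=0\}$.

Theorem 1 follows from the following statement, with $c=n^{-2}$, because $37+20=57$.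

**Proposition 3.** Let $n\ge2$ and let $L$ be an $n\times n$ matrix satisfying (L1)–(L3) with a given constant $c$. Then an allocation of the whole cake with $h_j\ge0$ for all $j$ can be found with $O(n^{37}c^{-10})$ queries.

From here to Section 11 we prove Proposition 3. We keep $L^T$ and $L$ apart, so that $L$ need not be symmetric.

## 5. Disagreement gives a margin in a linear program

Let $X$ be a finite union of intervals and $S$ a finite partition of $X$ into intervals. Put
$$F_j=v_j(X),\qquad W=\{j:F_j>0\},\qquad \varphi_j(p)=\begin{cases}v_j(p)/F_j&j\in W\\0&j\notin W\end{cases}\qquad(p\in S),$$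
and assume $W\ne\emptyset$. So $\varphi_j$ is agent $j$'s valuation of the pieces, in the unit in which all of $X$ is worth $1$.

**Definition (margin).** Let $s^*(S)$ be the maximum of $\min_{j\in W}H_j(x)$, where
$$H_j(x)=\sum_{p\in S}\sum_lL_{jl}\varphi_j(p)x_{pl},$$
over all $x\ge0$ with $\sum_lx_{pl}=1$ for every $p\in S$.

Here $x_{pl}$ is the fraction of piece $p$ given to agent $l$. If $x$ is integral, $F_jH_j(x)=h_j$. Note that $s^*(S)\ge0$, since $x\equiv\frac1n$ gives $H_j=0$.

*Example.* Let $n=2$ and $G$ an edge, so $L=\begin{pmatrix}1&-1\\-1&1\end{pmatrix}$. Let $X=[0,1]$ and let $S$ have two pieces $p,p'$ with $v_1(p)=\frac12+d$, $v_2(p)=\frac12-d$, $d\ge0$. Giving $p$ to agent 1 and $p'$ to agent 2 yields $H_1=H_2=2d$. On the other hand, always $H_1+H_2=\sum_{q\in S}(\varphi_1(q)-\varphi_2(q))(x_{q1}-x_{q2})\le\sum_q|\varphi_1(q)-\varphi_2(q)|=4d$. So $s^*(S)=2d$: the margin is half of the total disagreement.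

The next lemma says that in general a small margin forces small disagreement.

**Lemma 4 (dichotomy).** If $0<\eta\le c/(2n)$ and $s^*(S)<\eta$, then $W=V$ and $\sum_{p\in S}|\varphi_j(p)-\varphi_l(p)|\le4n\eta/c$ for all $j,l$.

*Proof.* The minimum over $j\in W$ equals the minimum over probability vectors $\lambda$ on $W$ of $\sum_j\lambda_jH_j(x)$. This is bilinear in $x$ and $\lambda$, which range over compact convex polytopes. By the minimax theorem,
$$s^*(S)=\min_\lambda\max_x\sum_j\lambda_jH_j(x).$$
Fix an optimal $\lambda$, extend it by $\lambda_j=0$ for $j\notin W$, and put $g_j(p)=\lambda_j\varphi_j(p)$. For fixed $\lambda$ the best $x$ gives each piece $p$ to an agent $l$ maximizing $\sum_jL_{jl}g_j(p)=(L^Tg(p))_l$. Hence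
$$\sum_{p}\max_l(L^Tg(p))_l=s^*(S)<\eta,\qquad\text{so by (L3)}\qquad\sum_p\operatorname{osc}(g(p))<\frac\eta c.$$
Now $\sum_pg_j(p)=\lambda_j$ for every $j\in V$: for $j\in W$ because $\sum_p\varphi_j(p)=1$, and otherwise both sides are $0$. Hence
$$|\lambda_j-\lambda_l|\le\sum_p|g_j(p)-g_l(p)|\le\sum_p\operatorname{osc}(g(p))<\frac\eta c\le\frac1{2n}.$$
The largest $\lambda_j$ is at least $\frac1n$, so every $\lambda_j$ exceeds $\frac1{2n}$. In particular no $\lambda_j$ is $0$, which means $W=V$. Finally
$$\lambda_j(\varphi_j-\varphi_l)=(g_j-g_l)+(\lambda_l-\lambda_j)\varphi_l .$$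
Taking absolute values and summing over $p$ gives $\lambda_j\sum_p|\varphi_j(p)-\varphi_l(p)|\le\frac\eta c+\frac\eta c$. Divide by $\lambda_j>\frac1{2n}$. $\square$

Fractions of pieces are not available to us without further cutting, so we round. Both roundings in this lecture rest on the following textbook fact.

**Lemma 5 (sparse extreme points).** Let a bounded polytope in $\mathbb R^d$ be given by $x\ge0$ and $m$ further linear equations and inequalities. If it is nonempty it has an extreme point, and every extreme point has at most $m$ positive coordinates.

*Proof.* A nonempty compact convex set has an extreme point. Let $x$ be an extreme point with more than $m$ positive coordinates. The space of vectors supported on these coordinates has dimension larger than $m$, so it contains $z\ne0$ on which all $m$ linear forms vanish. Then $x\pm tz$ lies in the polytope for small $t>0$, contradicting extremality. $\square$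

**Lemma 6 (rounding).** If $v_j(p)\le\varepsilon F_j$ for all $j\in W$, $p\in S$, there is an assignment of the pieces of $S$ to agents with $h_j\ge(s^*(S)-2n^2\varepsilon)F_j$ for all $j\in W$. It can be found without further queries once all $v_j(p)$ are known.

*Proof.* The feasible $x$ with $H_j(x)\ge s^*(S)$ for all $j\in W$ form a nonempty bounded polytope, with $|S|+|W|$ constraints besides $x\ge0$. By Lemma 5 take an extreme point; it has at most $|S|+|W|$ positive entries. Each of the $|S|$ rows has at least one, so at most $|W|\le n$ rows have two or more. All other pieces are already assigned entirely to one agent. Assign each of the at most $n$ fractional pieces $p$ to an arbitrary agent. Before and after, the contribution of $p$ to $H_j$ is at most $n\varphi_j(p)$ in absolute value, since $|L_{jl}|\le n$. So each such $p$ changes $H_j$ by at most $2n\varphi_j(p)\le2n\varepsilon$, and altogether $H_j$ drops by at most $2n^2\varepsilon$. Multiply by $F_j$. $\square$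

## 6. Where a fine partition of the whole cake stops working

The two lemmas suggest a first algorithm. Take $X=[0,1]$, let the agents mark the cake so finely that every piece is worth at most $\varepsilon$ to everyone, evaluate everything, solve the linear program and round. This succeeds if $2n^2\varepsilon\le s^*(S)$.

The trouble is that $s^*(S)$ can be positive and arbitrarily small. Let $D=\max_j\sum_p|v_j(p)-v_1(p)|$. The column sums of $L$ are $0$, so $\sum_jL_{jl}v_1(p)=0$, and for every feasible $x$
$$\min_jH_j(x)\le\frac1n\sum_jH_j(x)=\frac1n\sum_j\sum_{p,l}L_{jl}\big(v_j(p)-v_1(p)\big)x_{pl}\le\frac1n\sum_j n\sum_p|v_j(p)-v_1(p)|\le nD .$$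
So $s^*(S)\le nD$, and the guarantee $2n^2\varepsilon\le s^*(S)$ of Lemma 6 requires $\frac1\varepsilon\ge 2n/D$. As every piece is worth at most $\varepsilon$, at least $2n/D$ pieces are needed. If the agents nearly agree, this is not bounded by any function of $n$. Exact agreement would be harmless, since equal cells would then do. Near agreement is the difficulty.

Can one then simply use cells that are equal for agent 1 and nearly equal for the others, and distribute whole cells cleverly? No, however fine the cells are. Let $n=3$ and $G$ a triangle, so that each agent wants at least $\frac13$. Let $N=3\kappa$ and $0<\delta<N^{-2}$. Let every cell be worth $\frac1N$ to agent 1, and let agents 2 and 3 both value $C_1$ at $\frac1N+(N-1)\delta$ and each other cell at $\frac1N-\delta$. Agent 1 needs at least $\kappa$ cells. Whichever of 2 and 3 does not get $C_1$ needs at least $\kappa+1$ cells, because $\kappa$ of her cells are worth only $\frac13-\kappa\delta$. Then the other one of 2 and 3 has at most $\kappa-1$ cells, and these are worth at most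
$$(\kappa-2)\left(\tfrac1N-\delta\right)+\tfrac1N+(N-1)\delta=\tfrac{\kappa-1}N+(N-\kappa+1)\delta<\tfrac{\kappa}{N}=\tfrac13,$$
since $(N-\kappa+1)\delta\le N\delta<\frac1N$. (Here $\kappa\ge2$; for $\kappa=1$ that agent gets no cell. If agent 1 gets $C_1$, both 2 and 3 need $\kappa+1$ cells, which is too many.) So no assignment of whole cells works. If instead each agent gets $\kappa$ cells and agent 2 gets $C_1$, then agent 2 has $\frac13+2\kappa\delta$ and agent 3 has $\frac13-\kappa\delta$. If agent 2 owned a crumb that both 2 and 3 value at some $z\in[\kappa\delta,2\kappa\delta]$, she could give it to agent 3, and everybody would be content. Such a crumb has size of order $\kappa\delta$, which is invisible to any partition chosen in advance.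

It is also not enough to size crumbs by the measure of one agent. An interval at the left end of $C_k$ that is worth something to agent 2 may be worth $0$ to agent 3, and then no redistribution of such intervals helps agent 3. This is why $X_k$ extends to the farthest of the marks.

## 7. Parameters, and the case of large disagreement about cells

Put
$$\eta=\frac{c^3}{6656\,n^9},\quad \theta=\frac\eta{8n},\quad r=\Big\lceil\frac{4n}\eta\Big\rceil,\quad R=r^2,\quad\kappa=nR+r,\quad N=n\kappa,$$
$$\varepsilon=\frac\eta{16n^2},\quad M=\Big\lceil\frac{32n^3}{c\theta}\Big\rceil,\quad\gamma=\frac{4n\eta}c,\quad\gamma'=4n^2\gamma=\frac{16n^3\eta}c=\frac{c^2}{416\,n^6}.$$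
Their roles: $\eta$ is the threshold between disagreement and agreement about slivers; $\theta$ is the ratio of cell error to sliver value; $\kappa$ is the number of cells per agent; each sliver will be cut into $M$ coins; $\gamma'$ is the relative error in the price of a coin. We use the following inequalities.

* (P1) $\eta\le c/(2n)$.
* (P2) $r\ge4n/\eta$, and $\kappa\ge r^2\ge4nr/\eta$.
* (P3) $\kappa$ is at least each of $16n^3/c$, $6n^3$ and $52n^4\theta/c$. Indeed $\kappa\ge r^2\ge16n^2/\eta^2$, and since $\frac1\eta=\frac{6656n^9}{c^3}\ge6656$, this is at least $16n^2\cdot6656\cdot\frac{6656\,n^9}{c^3}$, which exceeds all three numbers (recall $c\le1$, $\theta\le1$).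
* (P4) $\theta M\ge32n^3/c\ge1$.

**Step 1 (equal cells).** The purpose is to produce the cells and the error numbers. Agent 1 cuts the cake into cells $C_1,\dots,C_N$ with $v_1(C_k)=\frac1N$, and all agents evaluate all cells. With $e_j(k)=v_j(C_k)-\frac1N$ and $\delta_j=\max_k|e_j(k)|$ as in Section 1, we have $\sum_ke_j(k)=0$ for every $j$, and $\delta_1=0$.

**Definition (balanced).** An assignment $\sigma$ of the cells to agents is balanced if every agent gets exactly $\kappa=N/n$ cells.

Balance removes the main term. Since $\sum_lL_{jl}\cdot\frac\kappa N=0$, for balanced $\sigma$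
$$h_j^C(\sigma):=\sum_kL_{j\sigma(k)}v_j(C_k)=\sum_kL_{j\sigma(k)}e_j(k)=\sum_lL_{jl}\sum_{\sigma(k)=l}e_j(k).\tag{1}$$
*Example.* In the triangle example of Section 6, with $C_1$ going to agent 2, formula (1) gives $h^C_1=0$, $h_2^C=2\cdot2\kappa\delta+\kappa\delta+\kappa\delta=6\kappa\delta$ and $h^C_3=2(-\kappa\delta)-2\kappa\delta+\kappa\delta=-3\kappa\delta$.

**Step 2 (large disagreement about cells).** The purpose is to dispose of the case in which the first algorithm of Section 6 does work. Suppose $\delta_j\ge\theta/(2N)$ for some $j$. Let $X=[0,1]$ and
$$\eta'=\frac{c\theta}{16nN},\qquad\varepsilon'=\frac{\eta'}{4n^2}.$$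
Each agent $i$ marks the points $\mathrm{Cut}_i(0,t\varepsilon')$ for the integers $t\ge1$ with $t\varepsilon'<1$. Let $S$ be the common refinement of all marks and the cells. All agents evaluate all pieces of $S$, and we output the assignment of Lemma 6.

This is correct. We have $F_i=1$ for all $i$, so $\varphi_i=v_i$ and $v_i(p)\le\varepsilon'F_i$. Choose $k$ with $|e_j(k)|=\delta_j$. As $S$ refines the cells,
$$\sum_{p\in S}|\varphi_j(p)-\varphi_1(p)|\ge|v_j(C_k)-v_1(C_k)|=\delta_j\ge\frac\theta{2N}>\frac\theta{4N}=\frac{4n\eta'}c.$$
Also $\eta'\le c/(2n)$. So Lemma 4 gives $s^*(S)\ge\eta'$, and Lemma 6 gives $h_i\ge\eta'-2n^2\varepsilon'=\eta'/2>0$ for all $i$.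

From now on
$$\delta_j<\frac\theta{2N}\quad\text{for all }j.\tag{2}$$
Let $J=\{j:\delta_j>0\}$. Note $1\notin J$. If $J=\emptyset$, output any balanced assignment; by (1) all $h_j$ are $0$. So let $J\ne\emptyset$.

## 8. Cutting the slivers and their coins

**Step 3 (slivers).** The purpose is to find a region $X$ that is large for every agent compared with her own cell errors, and as small as possible for one agent. For $j\in J$ put $\tau_j=\delta_j/\theta$, so $0<\tau_j<\frac1{2N}$ by (2). As $\theta\le1$, (2) also gives $v_j(C_k)\ge\frac1N-\delta_j>\frac1{2N}>\tau_j$. Hence $y_{jk}=\mathrm{Cut}_j(a_k,\tau_j)$, where $a_k$ is the left endpoint of $C_k$, lies inside $C_k$. Ask these queries for all $k$ and all $j\in J$, and put $X_k=[a_k,\max_{j\in J}y_{jk}]\subset C_k$. Then $v_j(X_k)\ge\tau_j$ for all $j\in J$, with equality for at least one $j\in J$, namely one attaining the maximum.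

There are $N=n\kappa$ cells and fewer than $n$ agents in $J$. So there are $j^*\in J$ and a set $K$ of exactly $\kappa$ cells (we identify cells with their indices) with
$$v_{j^*}(X_k)=\tau_{j^*}\quad\text{for all }k\in K.$$
Let $X=\bigcup_{k\in K}X_k$, and let all agents evaluate all $X_k$, $k\in K$. With $F_j=v_j(X)$ and $W=\{j:F_j>0\}$ as in Section 5, we get $F_{j^*}=\kappa\tau_{j^*}$ and $F_j\ge\kappa\tau_j$ for $j\in J$. Since $\tau_j=\delta_j/\theta$, this says
$$\kappa\delta_j\le\theta F_j\quad\text{for all }j\in V,\quad\text{with equality for }j=j^*;\tag{3}$$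
it is trivial when $\delta_j=0$. Also $J\subseteq W$.

**Step 4 (coins).** The purpose is to cut $X$ finely enough, relative to every agent's own scale $F_j$, for Lemma 6, and to prepare equal coins in the view of $j^*$. Agent $j^*$ cuts each $X_k$, $k\in K$, into $M$ intervals of equal value to her. This gives a partition $S_0$ of $X$ into $\kappa M$ pieces. Moreover, in each $X_k$ with $k\in K$, each $j\in W$ marks $\mathrm{Cut}_j(a_k,t\varepsilon F_j)$ for the integers $t\ge1$ with $t\varepsilon F_j<v_j(X_k)$; these points lie in $X_k$. Let $S$ be the common refinement of $S_0$ and all these marks. Then $v_j(p)\le\varepsilon F_j$ for all $j\in W$, $p\in S$. All agents evaluate all pieces of $S$. Compute $s^*(S)$; no more queries will be asked.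

## 9. When the agents disagree about the slivers

Suppose $s^*(S)\ge\eta$. We hand out the cells without their slivers by a balanced assignment, and the slivers separately by Lemma 6. In the second part every $j\in W$ gains about $\eta F_j$. The cell errors are at most a multiple $2n\theta$ of $F_j$. One danger remains: removing the slivers from the cells could itself hurt an agent, if the slivers she loses were worth much more to her than those that her neighbors lose. So the cells of $K$ must be assigned so that each agent loses slivers that are cheap to her.

**Step 5a (choice of $\sigma$).** The purpose is to make the removal of slivers harmless. Assign the cells of $K$ by round-robin: in each of $R$ rounds, each agent $j$ in turn picks a remaining $k\in K$ with *smallest* $v_j(X_k)$. Since $\kappa=nR+r$, exactly $r$ cells of $K$ remain; they all go to $j^*$. Every agent now has at most $R+r\le\kappa$ cells, so the $N-\kappa$ cells outside $K$ can be distributed so that $\sigma$ is balanced.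

*Allocation.* Give $C_k\setminus X_k$ for $k\in K$, and $C_k$ for $k\notin K$, to $\sigma(k)$. Allocate the pieces of $S$ as in Lemma 6. By additivity
$$h_j=h_j^C(\sigma)-h_j^X(\sigma)+h_j^X,\qquad h_j^X(\sigma)=\sum_{k\in K}L_{j\sigma(k)}v_j(X_k),$$
where $h_j^X$ is the contribution of the assignment from Lemma 6.

**Step 5b (verification).** The purpose is to check $h_j\ge0$ for every $j$.

Let $j\notin W$. Then $v_j(X)=0$, so $h_j^X(\sigma)=h^X_j=0$. Also $j\notin J$, so $\delta_j=0$ and $h_j^C(\sigma)=0$ by (1). Hence $h_j=0$.

Let $j\in W$. First, by (1) and (3),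
$$|h_j^C(\sigma)|\le\sum_l|L_{jl}|\,\kappa\delta_j\le2n\theta F_j=\frac\eta4F_j.$$

Second, $h_j^X(\sigma)\le\frac\eta4F_j$. For $j=j^*$, every $X_k$ with $k\in K$ is worth $\tau_{j^*}$; she holds $R+r$ of them and every other agent holds $R$. As row sums vanish,
$$h_{j^*}^X(\sigma)=L_{j^*j^*}\,r\,\tau_{j^*}\le nr\tau_{j^*}=\frac{nr}\kappa F_{j^*}\le\frac\eta4F_{j^*}$$
by (P2). For $j\ne j^*$, let $j$ pick $a_1,\dots,a_R$ in rounds $1,\dots,R$ (in this paragraph $a_t$, $b_t$ denote cells), and let another agent $l$ pick $b_1,\dots,b_R$. When $j$ picked $a_t$ with $t<R$, the cell $b_{t+1}$ was still available, so $v_j(X_{a_t})\le v_j(X_{b_{t+1}})$. When $j$ picked $a_R$, the $r$ finally remaining cells were available, and each of their slivers is worth at least $v_j(X_{a_R})$ to her; so $(r+1)v_j(X_{a_R})\le F_j$. Let $X^l$ be the union of the $X_k$ with $k\in K$, $\sigma(k)=l$. Summing over the rounds,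
$$v_j(X^j)\le v_j(X^l)+\frac{F_j}{r+1},$$
also for $l=j^*$, who only has additional slivers. As $L_{jj}=\sum_{l\ne j}(-L_{jl})$,
$$h_j^X(\sigma)=\sum_{l\ne j}(-L_{jl})\big(v_j(X^j)-v_j(X^l)\big)\le L_{jj}\frac{F_j}{r+1}\le\frac nrF_j\le\frac\eta4F_j.$$

Third, Lemma 6 gives $h_j^X\ge(\eta-2n^2\varepsilon)F_j=\frac{7\eta}8F_j$. Altogether $h_j\ge(\frac78-\frac14-\frac14)\eta F_j>0$.

## 10. When the agents agree about the slivers

Now suppose $s^*(S)<\eta$. We give out whole cells by a balanced $\sigma$ and then move pieces of $S_0$, the coins, between agents. In the idealized situation where every agent $j$ values every coin at the same amount $Q_j$, moving $u_l$ coins to agent $l$ (negative $u_l$ meaning that $l$ pays, $\sum_lu_l=0$) changes $h_j/Q_j$ by $(Lu)_j$. Since the image of $L$ consists of all vectors of sum zero, we can shift the numbers $h_j/Q_j$ arbitrarily, except that their sum is fixed. So everything depends on finding $\sigma$ with $\sum_jh_j/Q_j$ positive and large enough to pay for imperfections.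

*Example.* On the path $1-2-3$, let $h_j/Q_j$ be $(3,-1,1)$, with mean $1$. We need $L\tilde u=(1,1,1)-(3,-1,1)=(-2,2,0)$, and $\tilde u=(-\frac43,\frac23,\frac23)$ does it. It is not integral; rounding to $u=(-2,1,1)$ gives $Lu=(-3,3,0)$, and $h/Q$ becomes $(0,2,1)$.

**Step 6a (coins have a price).** The purpose is to show that nearly all coins are worth nearly the same to each agent. By Lemma 4 and (P1), $W=V$ and $\sum_{p\in S}|\varphi_j(p)-\varphi_l(p)|\le\gamma$ for all $j,l$. Each $q\in S_0$ is a union of pieces of $S$, so with $\varphi_j(q)=v_j(q)/F_j$ the triangle inequality gives the same bound for $S_0$. Every $q\in S_0$ has $v_{j^*}(q)=\tau_{j^*}/M$, so $\varphi_{j^*}(q)=\frac1{\kappa M}$. Put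
$$Q_j=\frac{F_j}{\kappa M}>0 .$$

**Definition (good coin).** A piece $q\in S_0$ is good if $|v_j(q)-Q_j|\le\gamma'Q_j$ for all $j$.

For example, if all the $\varphi_j$ coincide on $S_0$, all coins are good. In general, a $q$ violating the inequality for $j$ has $|\varphi_j(q)-\varphi_{j^*}(q)|>\gamma'/(\kappa M)$. As these numbers add up to at most $\gamma$, at most $\gamma\kappa M/\gamma'=\kappa M/(4n^2)$ pieces violate it for a given $j$. So at most $\kappa M/(4n)$ pieces of $S_0$ are not good.

**Step 6b (normalized errors).** The purpose is to express the surplus of $\sigma$ in the units in which coins have a common price. Put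
$$w_j(k)=\frac{e_j(k)}{F_j},\qquad\omega=\frac\theta\kappa .$$
By (3), $|w_j(k)|\le\delta_j/F_j\le\omega$ for all $j,k$. Choose $k_0$ with $|e_{j^*}(k_0)|=\delta_{j^*}$. By the equality in (3), $|w_{j^*}(k_0)|=\omega$, while $w_1(k_0)=0$ because agent 1 made the cells equal. So the vector $w(k_0)=(w_j(k_0))_j$ has $\operatorname{osc}(w(k_0))\ge\omega$. This is where the tightness for $j^*$ enters: in units of the sliver value, the agents disagree about at least one cell by as much as the errors ever get.

Put $a(l,k)=(L^Tw(k))_l=\sum_jL_{jl}w_j(k)$. Row sums of $L$ vanish, so $\sum_la(l,k)=0$ for every $k$. For balanced $\sigma$ put $y_j(\sigma)=h_j^C(\sigma)/F_j$ and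
$$\mathcal G(\sigma)=\sum_jy_j(\sigma)=\sum_j\sum_kL_{j\sigma(k)}w_j(k)=\sum_ka(\sigma(k),k),\tag{4}$$
using (1). So $a(l,k)$ is the contribution to the total surplus from giving cell $k$ to agent $l$.

**Lemma 7 (a balanced assignment with surplus).** There is a balanced $\sigma$ such that

1. $\big|\sum_{\sigma(k)=l}w_j(k)\big|\le3n^2\omega$ for all $j,l$;
2. every agent gets at least $\kappa/(2n)$ cells of $K$;
3. $\mathcal G(\sigma)\ge\dfrac{c\,\omega}{4n}$.

Property 1 says that nobody's error is more than a few cells' worth, although each agent has $\kappa$ cells. Property 2 says that everybody has coins to pay with. Property 3 is the surplus.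

*Proof.* First we get 1 and 2. Consider the polytope of $x\in\mathbb R_{\ge0}^{N\times n}$ with
$$\sum_lx_{kl}=1\ \ (\text{all }k),\qquad\sum_kx_{kl}=\kappa,\quad\sum_{k\in K}x_{kl}=\frac\kappa n\ \ (\text{all }l),\qquad\sum_kw_j(k)x_{kl}=0\ \ (\text{all }j,l).$$
It contains $x\equiv\frac1n$, because $N/n=\kappa$, $|K|=\kappa$ and $\sum_kw_j(k)=0$. It is bounded and has $N+2n+n^2$ equations. By Lemma 5 it has an extreme point with at most $N+n^2+2n$ positive entries, so at most $n^2+2n$ cells are assigned fractionally. If agent $l$ has $m_l$ integrally assigned cells, then $m_l\le\kappa$, and $\sum_l(\kappa-m_l)$ is exactly the number of fractional cells. So we can give $\kappa-m_l$ of the fractional cells to $l$, for every $l$. The result is a balanced $\sigma_0$. Only fractional cells were changed, each by at most $1$ in each column, so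
$$\Big|\sum_{\sigma_0(k)=l}w_j(k)\Big|\le(n^2+2n)\omega\quad\text{for all }j,l,\tag{5}$$
and every agent gets at least $\kappa/n-(n^2+2n)$ cells of $K$. Both statements, and balance, are about all $l$ simultaneously. So they survive if the agents' labels are shifted cyclically, $\sigma\mapsto\sigma+t$ (mod $n$).

Next we make $|\mathcal G|$ large. By (L3) for $L^T$ there is $l_0$ with $a(l_0,k_0)\ge c\operatorname{osc}(w(k_0))\ge c\omega$. Shift so that $\sigma_0(k_0)=l_0$. As $\sum_la(l,k_0)=0$, there is $m\ne l_0$ with $a(m,k_0)\le0$. For $k'\in\sigma_0^{-1}(m)$ let $\sigma'$ be $\sigma_0$ with the owners of $k_0$ and $k'$ exchanged. By (4),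
$$\mathcal G(\sigma_0)-\mathcal G(\sigma')=a(l_0,k_0)-a(m,k_0)-a(l_0,k')+a(m,k').$$
The first two terms contribute at least $c\omega$. The last two are small on average over $k'$: for every $l$, by (5),
$$\Big|\sum_{k'\in\sigma_0^{-1}(m)}a(l,k')\Big|=\Big|\sum_jL_{jl}\sum_{\sigma_0(k')=m}w_j(k')\Big|\le2n(n^2+2n)\omega\le4n^3\omega,$$
as $n\ge2$. So the average of $\mathcal G(\sigma_0)-\mathcal G(\sigma')$ over the $\kappa$ cells $k'\in\sigma_0^{-1}(m)$ is at least $c\omega-8n^3\omega/\kappa\ge c\omega/2$, because $\kappa\ge16n^3/c$. Fix $k'$ for which the difference is at least $c\omega/2$. Then $|\mathcal G(\sigma)|\ge c\omega/4$ for some $\sigma\in\{\sigma_0,\sigma'\}$.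

Finally we fix the sign. By (4), $\sum_{t=0}^{n-1}\mathcal G(\sigma+t)=\sum_k\sum_la(l,k)=0$. If $\mathcal G(\sigma)\ge c\omega/4$, keep $\sigma$. Otherwise $\mathcal G(\sigma)\le-c\omega/4$, the other $n-1$ shifts have sum at least $c\omega/4$, and one of them satisfies $\mathcal G\ge c\omega/(4n)$. This proves 3.

The exchange of two owners changes the sums in (5) by at most $2\omega$ and the counts of cells of $K$ by at most $1$. Since $n^2+2n+2\le3n^2$ for $n\ge2$, property 1 holds. Each agent has at least $\kappa/n-(n^2+2n+1)\ge\kappa/n-3n^2\ge\kappa/(2n)$ cells of $K$, as $\kappa\ge6n^3$. $\square$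

Such a $\sigma$ is found by exhaustive search over the known values $v_j(C_k)$ and $v_j(X_k)$, without queries.

**Step 6c (how much to pay).** The purpose is to compute payments that level all $h_j/Q_j$. Take $\sigma$ from Lemma 7 and give every whole cell $C_k$, including $X_k$, to $\sigma(k)$. Write $y_j=y_j(\sigma)$. The current value of $h_j$ is $h_j^C(\sigma)=F_jy_j=Q_j\,\kappa M\,y_j$. By (1) and property 1,
$$|y_j|\le2n\cdot3n^2\omega=6n^3\omega .$$
Put $\bar y=\frac1n\sum_jy_j=\frac1n\mathcal G(\sigma)\ge\frac{c\omega}{4n^2}$. The vector $\kappa M(\bar y\mathbf1-y)$ has sum $0$, so it is in the image of $L$. Adding a multiple of $\mathbf1\in\ker L$, we find $\tilde u$ with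
$$\sum_l\tilde u_l=0,\qquad L\tilde u=\kappa M(\bar y\mathbf 1-y),\qquad\|L\tilde u\|_\infty\le\kappa M\cdot12n^3\omega=12n^3\theta M .$$
As $\sum_l\tilde u_l=0$, (L3) gives $\max_l|\tilde u_l|\le\operatorname{osc}(\tilde u)\le12n^3\theta M/c$.

Round $\tilde u$: take all $\lfloor\tilde u_l\rfloor$. Their sum is $-s$, where $s\ge0$ is an integer equal to the sum of the fractional parts; if $s>0$, more than $s$ of these parts are nonzero. Raise $s$ of the corresponding entries by $1$. The result is an integer vector $u$ with $\sum_lu_l=0$ and $|u_l-\tilde u_l|\le1$. By (P4) and (P3),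
$$|u_l|\le\frac{12n^3\theta M}c+1\le\frac{13n^3\theta M}c\le\frac{\kappa M}{4n}.\tag{6}$$

**Step 6d (paying).** The purpose is to carry out the payments and verify the result. By property 2, each agent owns at least $\kappa M/(2n)$ pieces of $S_0$; at most $\kappa M/(4n)$ pieces are not good; so she owns at least $\kappa M/(4n)$ good ones. By (6), each agent $l$ with $u_l<0$ can give up $|u_l|$ good pieces. Distribute these so that each $l$ with $u_l>0$ receives exactly $u_l$ of them. Each agent only gives or only receives, so in $j$'s view the holdings of $l$ change by $u_lQ_j$ up to an error of at most $|u_l|\gamma'Q_j$. Hence the final allocation satisfies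
$$\frac{h_j}{Q_j}\ge\kappa My_j+(Lu)_j-\gamma'\sum_l|L_{jl}||u_l| .$$
Write $u=\tilde u+(u-\tilde u)$. By the choice of $\tilde u$, $\kappa My_j+(L\tilde u)_j=\kappa M\bar y\ge\kappa M\frac{c\omega}{4n^2}=\frac{c\theta M}{4n^2}$. Further $|(L(u-\tilde u))_j|\le\sum_l|L_{jl}|\le2n$, and $\sum_l|L_{jl}||u_l|\le2n\cdot\frac{13n^3\theta M}c$ by (6). So
$$\frac{h_j}{Q_j}\ge\frac{c\,\theta M}{4n^2}-2n-\frac{26n^4\gamma'}c\,\theta M .$$
By (P4), $2n\le\frac{c\theta M}{16n^2}$. By the choice of $\gamma'=\frac{c^2}{416n^6}$, $\frac{26n^4\gamma'}c=\frac c{16n^2}$. Therefore
$$\frac{h_j}{Q_j}\ge\Big(\frac14-\frac1{16}-\frac1{16}\Big)\frac{c\,\theta M}{n^2}>0\qquad\text{for all }j .$$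

In every case the whole cake is allocated and every piece is a finite union of intervals. It remains to count queries.

## 11. Counting the queries

Step 1 uses at most $N+nN$ queries. In Step 2 there are at most $n/\varepsilon'$ marks, so $S$ has at most $N+n/\varepsilon'$ pieces, and the step costs at most $n/\varepsilon'+n(N+n/\varepsilon')$ queries. Step 3 uses at most $nN$ cuts and $n\kappa$ evaluations. In Step 4, agent $j^*$ makes at most $\kappa M$ cuts. Agent $j\in W$ makes at most $v_j(X_k)/(\varepsilon F_j)$ marks in $X_k$, so at most $1/\varepsilon$ altogether. Hence $S$ has at most $\kappa M+n/\varepsilon$ pieces, and the step costs $O(n\kappa M+n^2/\varepsilon)$. Steps 5 and 6 use no queries.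

From the definitions, $\eta=\Theta(c^3n^{-9})$, $\theta=\Theta(c^3n^{-10})$, $r=\Theta(n^{10}c^{-3})$, $\kappa=\Theta(n^{21}c^{-6})$, $N=\Theta(n^{22}c^{-6})$, $M=\Theta(n^{13}c^{-4})$, $\frac1\varepsilon=\Theta(n^{11}c^{-3})$, and
$$\frac1{\varepsilon'}=\frac{64n^3N}{c\theta}=\Theta(n^{35}c^{-10}).$$
The largest term is $n^2/\varepsilon'=\Theta(n^{37}c^{-10})$, while $n\kappa M=\Theta(n^{35}c^{-10})$. So the total is $O(n^{37}c^{-10})$, which proves Proposition 3 and, with Lemma 2, Theorem 1. $\blacksquare$

## 12. Weighted and directed networks

Proposition 3 asks only for (L1)–(L3). This covers more general comparisons.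

**Theorem 8.** Let $P\ge0$ be an $n\times n$ matrix with zero diagonal and row sums at most $1$. Then an allocation with $v_i(A_i)\ge\sum_jP_{ij}v_i(A_j)$ for all $i$ can be found with a number of queries bounded in terms of $n$ and $P$ only. Precisely, let $B$ be a strongly connected component of the digraph $\{(i,j):P_{ij}>0\}$ that no arc enters from outside. If $|B|\ge2$, let $\hat P$ be $P|_{B\times B}$ with rows rescaled to sum to $1$, $\pi$ its stationary distribution, and $\beta=\min\{\pi_i\hat P_{ij}:\hat P_{ij}>0\}$. Then $O(n^{57}\beta^{-10})$ queries suffice. If $|B|=1$, none are needed.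

*Example.* Let $n=3$, with $P_{12}=P_{21}=1$, $P_{13}=0$, $P_{23}=0$, $P_{31}=P_{32}=\frac12$. The strongly connected components are $\{1,2\}$ and $\{3\}$. Arcs enter $\{1,2\}$ from $3$, and none enters $\{3\}$. So $B=\{3\}$, and giving agent 3 the whole cake is fine: agents 1 and 2 compare $0$ with $0$.

*Proof.* The digraph obtained by contracting the strongly connected components is acyclic, so it has a source; this is $B$. Give the whole cake to $B$. Agents $i\notin B$ have $P_{ij}=0$ for all $j\in B$, so they compare $0$ with $0$. Agents in $B$ value the pieces outside $B$ at $0$. If $|B|=1$, that agent compares a nonnegative number with $0$, since $P$ has zero diagonal. Let $b=|B|\ge2$. By strong connectivity every row of $P|_{B\times B}$ has a positive entry; its row sum is at most $1$, so rescaling to $\hat P$ does not decrease any entry, and it suffices to satisfy the requirement with $\hat P$. The matrix $\hat P$ is stochastic and irreducible, so it has a unique stationary distribution $\pi$, and all $\pi_i>0$.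

Put $L=\operatorname{diag}(\pi)(I-\hat P)$ on $B$. As $\pi_j>0$, the requirement with $\hat P$ is $\sum_lL_{jl}v_j(A_l)\ge0$ for all $j\in B$. (L1) holds, with $L_{jj}=\pi_j\le1$. (L2) holds because $\hat P\mathbf1=\mathbf1$ and $\pi\hat P=\pi$. For (L3) put $U_{jl}=\pi_j\hat P_{jl}$. Then $\sum_lU_{jl}=\pi_j$ and $\sum_jU_{jl}=\pi_l$, so
$$g^TLg=\sum_j\pi_jg_j^2-\sum_{j,l}U_{jl}g_jg_l=\frac12\sum_{j,l}U_{jl}(g_j-g_l)^2 .$$
Take a directed path of length at most $b-1$ from a vertex where $g$ is maximal to one where it is minimal. Each of its arcs has $U_{jl}\ge\beta$, so Cauchy–Schwarz gives $g^TLg\ge\frac\beta{2(b-1)}\operatorname{osc}(g)^2$. As in Lemma 2, $\sum_l(Lg)_l=0$ gives $g^TLg\le b\max_l(Lg)_l\operatorname{osc}(g)$. Hence $\max_l(Lg)_l\ge c\operatorname{osc}(g)$ with $c=\beta/(2b^2)\le1$. The same argument applies to $L^T$, because $g^TL^Tg=g^TLg$ and $\sum_l(L^Tg)_l=0$. Proposition 3, applied to the $b$ agents of $B$, gives $O(b^{37}c^{-10})=O(b^{57}\beta^{-10})$ queries, which is $O(n^{57}\beta^{-10})$. $\square$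

**Corollary 9 (weighted undirected networks).** Let $P_{ij}=w_{ij}/\sum_lw_{il}$ with $w$ symmetric. Then the number of queries is polynomial in $n$ and $w_{\max}/w_{\min}$, the ratio of the largest to the smallest positive weight.

*Proof.* (Rows of agents without positive weights are $0$.) Take $B$ to be a connected component; no arc enters it from outside. If $|B|\ge2$, then $\hat P=P|_{B\times B}$, and with $D_i=\sum_lw_{il}$ the stationary distribution is $\pi_i=D_i/\sum_{k\in B}D_k$, since $D_iP_{ij}=w_{ij}=D_jP_{ji}$. So $\pi_iP_{ij}=w_{ij}/\sum_{k\in B}D_k\ge w_{\min}/(n^2w_{\max})$ for every positive weight, that is, $\beta\ge w_{\min}/(n^2w_{\max})$. $\square$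

**Corollary 10 (digraphs with in-degree equal to out-degree).** For digraphs in which every vertex has equal in- and out-degree, with the average taken over out-neighbors, the number of queries is polynomial in $n$.

*Proof.* Give the cake to one component of the underlying undirected graph; the other agents compare $0$ with $0$. If it has one vertex, we are done. Otherwise it is strongly connected: the set of vertices reachable from a given vertex has no outgoing arc, hence, by comparing in- and out-degrees summed over the set, no incoming arc, so it is the whole component. Use $L=\operatorname{diag}(d^{\mathrm{out}})-\mathrm{Adj}$ on the component. (L1) and (L2) hold. The proof of (L3) in Theorem 8 works with $U=\mathrm{Adj}$, whose row and column sums at each vertex agree and whose positive entries are $1$, and gives $c\ge1/(2n^2)$. Apply Proposition 3. $\square$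

**Corollary 11 (arbitrary digraphs).** For arbitrary digraphs, with the average taken over out-neighbors, $n^{O(n)}$ queries suffice.

*Proof.* If $|B|=1$, Theorem 8 needs no queries. Otherwise, positive entries of $\hat P$ are at least $\frac1n$. Some $\pi_a\ge\frac1n$, and a path of length $t\le n-1$ from $a$ to $i$ gives, by $\pi=\pi\hat P^t$, that $\pi_i\ge\frac1n\cdot n^{-(n-1)}=n^{-n}$. So $\beta\ge n^{-n-1}$, and Theorem 8 applies. $\square$

## 13. When all the inequalities can be strict

**Theorem 12.** Let $G$ be an undirected simple graph. An allocation in which every non-isolated agent $i$ has $v_i(A_i)>\frac1{|N(i)|}\sum_{j\in N(i)}v_i(A_j)$ exists if and only if every connected component of $G$ with at least two agents contains two agents with different valuations.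

*Proof.* Let $L$ be the Laplacian of $G$; the condition is $h_j(A)>0$ for all non-isolated $j$.

Necessity. Suppose all agents of a component $B$ with $|B|\ge2$ have the same valuation $v$. Then $\sum_{j\in B}h_j(A)=\sum_lv(A_l)\sum_{j\in B}L_{jl}$. The inner sum is $0$: for $l\in B$ it is a column sum of the Laplacian of $B$, and for $l\notin B$ all its terms vanish. So not all $h_j(A)$ with $j\in B$ are positive.

Sufficiency. Let $B_1,\dots,B_t$ be the components with at least two agents; if $t=0$ there is nothing to prove. Finite Borel measures that agree on all intervals coincide. So in each $B_i$ there are agents $j_i,j_i'$ and an interval $I_i$ with $v_{j_i}(I_i)\ne v_{j_i'}(I_i)$. Choose $\eta_i>0$ with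
$$4n^3\eta_i<|v_{j_i}(I_i)-v_{j_i'}(I_i)|\qquad\text{and}\qquad\eta_i\le\frac1{2n^3}.$$
Put $\eta_0=\min_i\eta_i$, choose $\varepsilon>0$ with $2n^2\varepsilon<\eta_0/t$, and let $S$ be a finite partition of the cake into intervals that refines all $I_i$ and all of whose pieces are worth at most $\varepsilon$ to everyone. It exists because the valuations are non-atomic.

Apply Lemma 4 to the $b=|B_i|$ agents of $B_i$, with $X=[0,1]$, the Laplacian of $B_i$, and the constant $b^{-2}$ from Lemma 2. Its hypothesis $\eta_i\le b^{-2}/(2b)$ holds, as $b\le n$. If the margin of $S$ for $B_i$ were less than $\eta_i$, we would get $\sum_p|v_{j_i}(p)-v_{j_i'}(p)|\le4b^3\eta_i\le4n^3\eta_i<|v_{j_i}(I_i)-v_{j'_i}(I_i)|$, which is impossible because $S$ refines $I_i$. So the margin is at least $\eta_i$. Let $x^{(i)}$ be an optimal solution for $B_i$, with $x^{(i)}_{pl}=0$ for $l\notin B_i$, and put $x=\frac1t\sum_ix^{(i)}$. Then $x\ge0$ and $\sum_lx_{pl}=1$. For $j\in B_i$ only columns $l\in B_i$ matter in $\sum_{p,l}L_{jl}v_j(p)x_{pl}$, and there $x=\frac1tx^{(i)}$. Hence this sum is at least $\eta_i/t\ge\eta_0/t$ for every non-isolated agent $j$.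

Now round as in Lemma 6. The polytope of all $x\ge0$ with $\sum_lx_{pl}=1$ for all $p$, and with these sums at least $\eta_0/t$ for all non-isolated $j$, is nonempty and bounded. By Lemma 5 an extreme point has at most $|S|+n$ positive entries, so at most $n$ pieces are fractional. Assigning them arbitrarily changes each sum by at most $n\cdot2n\varepsilon=2n^2\varepsilon$. The resulting allocation has $h_j\ge\eta_0/t-2n^2\varepsilon>0$ for every non-isolated $j$. $\square$
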